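# Skew sections of cylinders over convex hypersurfaces

## 1. Loops over a circle and over a rounded triangle

Take the unit circle in the plane, erect the vertical cylinder over it in $\mathbf R^3$, and draw on the cylinder the closed curve
$$\gamma(\theta)=(\cos\theta,\sin\theta,\varphi(\theta)),$$
with $\varphi$ smooth and $2\pi$-periodic. Can we choose $\varphi$ so that no two tangent lines of $\gamma$, at different points, are parallel?

The tangent vector is $(-\sin\theta,\cos\theta,\varphi'(\theta))$. If the tangent lines at $\theta$ and at $\theta_1\ne\theta$ are parallel, so are their projections to the plane, and this forces $\theta_1=\theta+\pi$. There the tangent vector is $(\sin\theta,-\cos\theta,\varphi'(\theta+\pi))$, so the two lines are parallel exactly when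
$$\varphi'(\theta)+\varphi'(\theta+\pi)=0 .$$
The left side is the derivative of $\psi(\theta)=\varphi(\theta)+\varphi(\theta+\pi)$, a function on the circle $\mathbf R/\pi\mathbf Z$. It has a maximum and a minimum there. So the answer is no: there are always at least two parallel pairs. With $\varphi=\sin^2\theta$ we get $\psi'=2\sin 2\theta$, which has exactly two zeros in $\mathbf R/\pi\mathbf Z$, so two is attained.

Now replace the circle by another oval. Let $u(\theta)=(\cos\theta,\sin\theta)$ and $e(\theta)=u'(\theta)$. An oval parametrized by its outward normal $u(\theta)$ satisfies $X'(\theta)=r(\theta)e(\theta)$, where $r>0$ is the radius of curvature. Take $r(\theta)=2+\cos3\theta$. In complex notation $e=ie^{i\theta}$, and integration gives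
$$X(\theta)=2e^{i\theta}+\tfrac18e^{4i\theta}-\tfrac14e^{-2i\theta},$$
because the derivative of the right side is $i\bigl(2e^{i\theta}+\tfrac12e^{4i\theta}+\tfrac12e^{-2i\theta}\bigr)=(2+\cos3\theta)\,ie^{i\theta}$. The curve closes up, and its tangent direction turns exactly once, with $r>0$, so it is a convex oval: a triangle with rounded corners.

Put over $X(\theta)$ the height $g(\theta)$. The tangent direction is $(r e,g')$, that is, $(e,g'/r)$ after scaling. At $\theta+\pi$ it is $(-e,\,g'(\theta+\pi)/r(\theta+\pi))$. So there is a parallel pair at $\theta,\theta+\pi$ exactly when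
$$\frac{g'(\theta)}{r(\theta)}+\frac{g'(\theta+\pi)}{r(\theta+\pi)}=0 .$$
For the circle this sum was a derivative. Now it is not, and the following choice makes it constant. Let
$$g(\theta)=-\tfrac73\sin3\theta-\tfrac13\sin6\theta .$$
Then $g'=-7\cos3\theta-2\cos6\theta=2-7\cos3\theta-4\cos^23\theta=(1-4\cos3\theta)(2+\cos3\theta)$, so $g'/r=1-4\cos3\theta$. Since $\cos(3\theta+3\pi)=-\cos3\theta$, the sum above is $2$ for every $\theta$. This loop has no pair of parallel tangent lines.

The circle is centrally symmetric; the rounded triangle is not, since its radius of curvature differs at $\theta$ and $\theta+\pi$. Is this the whole difference, and what happens in higher dimensions?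

## 2. Skew branes and the theorem

**Definition.** A *skew brane* is an immersion $f:N^k\to\mathbf R^{k+2}$ such that the tangent spaces $df(T_xN)$ and $df(T_yN)$ are not parallel for all $x\ne y$. Here *parallel* means equal as linear subspaces of $\mathbf R^{k+2}$.

**Definition.** Let $M^k\subset\mathbf R^{k+1}$ be a smooth closed (compact, connected, embedded) convex hypersurface with everywhere positive Gauss curvature. It is *centrally symmetric* if for some $c$ it is invariant under $x\mapsto2c-x$. A *section* of the cylinder $M\times\mathbf R\subset\mathbf R^{k+2}$ is $N=\{(x,\varphi(x)):x\in M\}$ with $\varphi:M\to\mathbf R$ smooth.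

The loop over the rounded triangle is a section which is a skew brane with $k=1$; over the circle there is none. The paper of S. Tabachnikov and Yu. Tyurina, "Existence and non-existence of skew branes", arXiv:math/0504484 (2005), contains the following conjecture.

**Conjecture.** For every non-centrally symmetric $M^{2n-1}\subset\mathbf R^{2n}$ there exists a skew brane $N^{2n-1}\subset\mathbf R^{2n+1}=\mathbf R^{2n}\times\mathbf R$ which is a section of the vertical cylinder over $M$.

It is true, and one can count in every dimension. For a section given by $\varphi$, let $p(\varphi)\in\{0,1,\dots,\infty\}$ be the number of unordered pairs $\{x,y\}\subset M$, $x\neq y$, at which the tangent spaces of $N$ are parallel. So $N$ is a skew brane iff $p(\varphi)=0$.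

**Theorem 1.** Let $k\ge1$ and let $M^k\subset\mathbf R^{k+1}$ be as above.

1. If $M$ is not centrally symmetric and $k$ is odd, then $\min_\varphi p(\varphi)=0$. For $k=2n-1$ this is the conjecture.
2. If $M$ is not centrally symmetric and $k$ is even, then $\min_\varphi p(\varphi)=1$.
3. If $M$ is centrally symmetric, then $\min_\varphi p(\varphi)=k+1$.

In particular, $M\times\mathbf R$ has a section that is a skew brane iff $k$ is odd and $M$ is not centrally symmetric. When such a section exists, $\varphi$ can be taken to be the restriction of a polynomial on $\mathbf R^{k+1}$, arbitrarily $C^r$-small for any given $r$.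

## 3. From parallel tangent spaces to zeros of a field $W_g$ on the sphere

The purpose of this section is to turn $p(\varphi)$ into a count of zeros of a vector field on $S^k$.

We recall the following from the geometry of hypersurfaces. Since $M$ is closed, convex and positively curved, its outward Gauss map $M\to S^k$ is a diffeomorphism. Its differential at $x$ maps $T_xM=u^\perp$ to $T_uS^k=u^\perp$, where $u$ is the normal at $x$. As an operator on $u^\perp$ it is symmetric, and for the outward normal it is positive definite (for the unit sphere it is the identity). Let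
$$X:S^k\to M$$
be the inverse of the Gauss map, so $X(u)$ is the point of $M$ with outward normal $u$. Put
$$A(u)=dX_u:u^\perp\to u^\perp,\qquad A_+(u)=A(u),\qquad A_-(u)=A(-u).$$
All of these are symmetric and positive definite. Both $A_+(u)$ and $A_-(u)$ act on the same space $u^\perp=(-u)^\perp$, and $A_+(-u)=A_-(u)$.

**Example.** For $k=1$, $A$ is multiplication by the radius of curvature $r(\theta)$. For the unit sphere, $A=I$. Here is an example without central symmetry in every dimension. Let $0<t\le\frac1{10}$ and
$$X(u)=u+t\,(3u_1^2\,\mathbf e_1-2u_1^3\,u),$$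
where $\mathbf e_1$ is the first basis vector. This is the gradient at $u$ of the $1$-homogeneous function $H(y)=|y|+t\,y_1^3/|y|^2$. Let $p=\mathbf e_1-u_1u$ be the projection of $\mathbf e_1$ to $u^\perp$. Differentiating along $a\in u^\perp$, and using $a_1=\langle p,a\rangle$, we get
$$A(u)a=a+t\,E(u)a,\qquad E(u)a=6u_1\langle p,a\rangle p-2u_1^3a .$$
The eigenvalues of $A(u)$ are at least $1-2t-6t>0$. So $H$ is convex, hence is the support function of a convex body, and $X(u)$ is the boundary point with outward normal $u$; the boundary is smooth and positively curved because $A>0$. Since $E(-u)=-E(u)$, we have $A_\pm=I\pm tE$.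

For a function $g$ on $S^k$ write $\hat g(u)=g(-u)$. Then $\nabla\hat g(u)=-(\nabla g)(-u)$, where $\nabla$ is the gradient on the sphere.

**Proposition 2.** Let $g=\varphi\circ X$ and
$$W_g:=A_+^{-1}\nabla g+A_-^{-1}\nabla\hat g .$$
Then $W_g$ is a smooth tangent vector field on $S^k$ with $W_g(-u)=-W_g(u)$, and
$$p(\varphi)=\text{the number of antipodal pairs }\{u,-u\}\text{ with }W_g(u)=0. \tag{1}$$
Every smooth $g$ on $S^k$ arises from some $\varphi$.

*Proof.* The last sentence holds because $X$ is a diffeomorphism. From $dg_u=d\varphi\circ A(u)$ we get, for $\xi\in u^\perp=T_{X(u)}M$,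
$$d\varphi(\xi)=dg_u(A(u)^{-1}\xi)=\langle\nabla g(u),A(u)^{-1}\xi\rangle=\langle A(u)^{-1}\nabla g(u),\xi\rangle .$$
So $A(u)^{-1}\nabla g(u)$ is the gradient of $\varphi$ on $M$ at the point $X(u)$, and the tangent space of $N$ over $X(u)$ is
$$\{(\xi,\langle A(u)^{-1}\nabla g(u),\xi\rangle):\xi\in u^\perp\}.$$
Let $u\ne v$. If the tangent spaces over $X(u)$ and $X(v)$ coincide, so do their projections $u^\perp$ and $v^\perp$, hence $v=-u$. For $v=-u$ they coincide iff the two linear functions on $u^\perp$ agree, that is, iff
$$0=A(u)^{-1}\nabla g(u)-A(-u)^{-1}(\nabla g)(-u)=A_+(u)^{-1}\nabla g(u)+A_-(u)^{-1}\nabla\hat g(u)=W_g(u).$$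
This proves (1). The middle expression changes sign when $u$ is replaced by $-u$. $\square$

**Lemma 3.** $M$ is centrally symmetric if and only if $A_+\equiv A_-$.

*Proof.* For $a\in u^\perp$ the derivative of $u\mapsto X(u)+X(-u)$ along $a$ is $A(u)a-A(-u)a$. If $A_+\equiv A_-$, then $X(u)+X(-u)$ is a constant $2c$, and $M$ is invariant under $x\mapsto2c-x$. Conversely, if $M$ is invariant under this reflection, then $2c-X(u)$ is the point of $M$ with outward normal $-u$, so $X(-u)=2c-X(u)$. Differentiating gives $-A(-u)=-A(u)$. $\square$

In the example, $A_+-A_-=2tE\not\equiv0$, so that $M$ is not centrally symmetric.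

## 4. Centrally symmetric $M$: critical points on $\mathbf{RP}^k$

This section proves part 3 of Theorem 1. If $M$ is centrally symmetric, then $A_+=A_-=A$ by Lemma 3, and
$$W_g=A^{-1}\nabla(g+\hat g).$$
Zeros of $W_g$ are critical points of the even function $g+\hat g$, and by (1) $p(\varphi)$ is the number of critical points of the function that it induces on $\mathbf{RP}^k$. It is nonzero, because a maximum exists; so no section is a skew brane.

For the exact bound we use the Lusternik–Schnirelmann theorem: a smooth function on a closed manifold has at least as many critical points as the (unreduced) Lusternik–Schnirelmann category. For $\mathbf{RP}^k$ this category is $k+1$. Hence $p(\varphi)\ge k+1$. Equality holds for $g(u)=\sum_{i=1}^{k+1}i\,u_i^2$: here $g+\hat g=2g$, and the critical points of $g$ on $S^k$ are the unit eigenvectors of $\operatorname{diag}(1,2,\dots,k+1)$, which are $\pm\mathbf e_i$. This proves part 3.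

## 5. Plane ovals

Let $k=1$ and let $M$ be not centrally symmetric. We show that the trick of Section 1 always works. We have
$$W_g=\Bigl[\frac{g'(\theta)}{r(\theta)}+\frac{g'(\theta+\pi)}{r(\theta+\pi)}\Bigr]e(\theta).$$
Let $r_1(\theta)=\frac12(r(\theta)-r(\theta+\pi))$ and $r_0=r-r_1$. Then $r_1(\theta+\pi)=-r_1(\theta)$, $r_0(\theta+\pi)=r_0(\theta)$, and $r_1\not\equiv0$ by Lemma 3. We look for $g'$ of the form $qr$ with $q=1-c\,r_1$. Whatever $c$ is,
$$q(\theta)+q(\theta+\pi)=2 .$$
For $g$ to be periodic we need $\int_0^{2\pi}qr\,d\theta=0$. Since $r_0r_1$ changes sign under $\theta\mapsto\theta+\pi$, we have $\int rr_1=\int r_1^2>0$, and the condition is met by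
$$c=\int_0^{2\pi}r\,d\theta\Big/\int_0^{2\pi}r_1^2\,d\theta .$$
Then $W_g=2e$ vanishes nowhere, and $p(\varphi)=0$. For $r=2+\cos3\theta$ this gives $c=4\pi/\pi=4$, as in Section 1.

## 6. Why neither prescribing $W_g$ nor perturbing a Morse function suffices

**Prescribing the field.** For $k=1$ we chose the field $q=A^{-1}\nabla g$ first, with $q(u)-q(-u)\ne0$, and then had to make $Aq$ a gradient. On the circle this is a single number, $\int qr\,d\theta=0$, and one free constant settles it. For $k\ge2$ the field $Aq$ is a gradient only if its dual one-form is closed, which is a condition at every point of $S^k$. There is no longer a single constant to tune.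

**Perturbing an even function.** Another sensible approach starts from an even function $f$. Then $f=\hat f$ and
$$W_f=B\nabla f,\qquad B=A_+^{-1}+A_-^{-1},$$
so the zeros are the critical points of $f$. Central symmetry fails, so we hope to remove them by passing to $f+\varepsilon\kappa$ with a small $\varepsilon$ and a cleverly chosen $\kappa$. If $f$ is a Morse function, this cannot work. At a critical point $u_0$ the derivative of the field $B\nabla f$ is $B(u_0)\operatorname{Hess}f(u_0)$, which is invertible. The field $W_{f+\varepsilon\kappa}$ depends smoothly on $\varepsilon$ and $u$, so by the implicit function theorem (in a chart and a trivialization of the tangent bundle near $u_0$) it has a zero near $u_0$ for every small $\varepsilon$. Nondegenerate zeros persist for every $\kappa$.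

So $f$ must have degenerate critical points. We shall use an $f$ whose critical set consists of great circles $C$, plus one antipodal pair if $k$ is even.

**The quantity to make positive.** Suppose that $C$ is such a circle and $\tau$ is a tangent field on $S^k$ with $\langle\tau,\nabla f\rangle=0$ everywhere, tangent to $C$ and nonzero along it. Pair $W_{f+\varepsilon\kappa}$ with $B^{-1}\tau$. As $B$ is symmetric, the contribution of $f$ is $\langle B^{-1}\tau,B\nabla f\rangle=\langle\tau,\nabla f\rangle=0$, and
$$\langle B^{-1}\tau,W_{f+\varepsilon\kappa}\rangle=\varepsilon\bigl(\langle L_+\tau,\nabla\kappa\rangle+\langle L_-\tau,\nabla\hat\kappa\rangle\bigr),\qquad L_\pm=A_\pm^{-1}B^{-1}. \tag{2}$$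
If the bracket is positive on $C$, it is positive on a neighborhood $V$ of $C$, and *this neighborhood does not depend on* $\varepsilon$. So there are no zeros in $V$ for any $\varepsilon>0$, and off $V$ the field $B\nabla f$ dominates when $\varepsilon$ is small.

Can the bracket be positive on $C$? Not for every circle. In the example of Section 3 with $k\ge2$, we have $A_+=A_-=I$ wherever $u_1=0$, so on a great circle $C\subset\{u_1=0\}$ we have $L_\pm=\frac12I$, and the bracket is $\frac12\langle\tau,\nabla(\kappa+\hat\kappa)\rangle$. If $C$ is parametrized by an integral curve of $\tau$, this is the derivative of a periodic function; its integral over $C$ is $0$, so it is not positive. What helps is a point of $C$ at which $L_+\tau$ is not a multiple of $\tau$. Then the bracket also sees a derivative of $\kappa$ *transverse* to $C$, which is not constrained by periodicity. Sections 7 and 8 provide such points, Section 9 gives $f$ and the $\tau$'s, Section 10 makes the bracket positive, and Section 11 assembles the proof.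

From here to the end of Section 11, $k\ge2$ and $M$ is not centrally symmetric.

## 7. An open set where $A_+$ and $A_-$ are not proportional

We need more than $A_+\not\equiv A_-$: we need the two operators to differ by more than a factor somewhere.

**Lemma 4.** There is a nonempty open set $U\subset S^k$ such that $A_+(u)$ and $A_-(u)$ are not proportional for $u\in U$.

*Proof.* Non-proportionality is an open condition, so it suffices to exclude that $A_+=\lambda A_-$ holds everywhere with a function $\lambda$. Suppose it does. Then $\lambda=\operatorname{tr}A_+/\operatorname{tr}A_-$ is smooth and positive.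

**Step 1: a differential equation for $A_+$ and $A_-$.** Let $Y,Z$ be tangent fields on $S^k$ and regard $X$ as a function with values in $\mathbf R^{k+1}$. Its derivative along $Z$ is $dX(Z)=A_+Z$, which is again a tangent field of $S^k$. We have
$$D_Y(A_+Z)-D_Z(A_+Y)-A_+[Y,Z]=0,$$
where $D$ is the derivative in $\mathbf R^{k+1}$. The tangential part of $D_Y$ of a tangent field is its covariant derivative $\nabla_Y$ on $S^k$. Taking tangential parts and using $[Y,Z]=\nabla_YZ-\nabla_ZY$, we get the Codazzi equation
$$(\nabla_YA_+)Z=(\nabla_ZA_+)Y .$$
The map $\hat X(u)=-X(-u)$ has differential $d\hat X_u=A(-u)=A_-(u)$, so the same computation gives $(\nabla_YA_-)Z=(\nabla_ZA_-)Y$.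

**Step 2: $\lambda$ is constant.** Insert $A_+=\lambda A_-$ in the first equation and subtract $\lambda$ times the second: $(Y\lambda)A_-Z=(Z\lambda)A_-Y$. As $A_-$ is invertible, $(Y\lambda)Z=(Z\lambda)Y$. Since $k\ge2$, at any point we may take $Y,Z$ linearly independent, and then $Y\lambda=Z\lambda=0$. So $d\lambda=0$.

**Step 3: the contradiction.** At $-u$ the relation reads $A_-(u)=\lambda(-u)A_+(u)$, so $\lambda(u)\lambda(-u)=1$. The constant $\lambda$ is positive, hence $\lambda=1$ and $A_+\equiv A_-$. By Lemma 3, $M$ is centrally symmetric, a contradiction. $\square$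

In the example, $I+tE=\lambda(I-tE)$ with $\lambda>0$ means $t(1+\lambda)E=(\lambda-1)I$, so $E$ would be scalar. For $k\ge2$ the operator $E=6u_1\langle p,\cdot\rangle p-2u_1^3I$ is not scalar if $u_1\ne0$ and $p\ne0$. So there $U$ may be the set of all $u\neq\pm\mathbf e_1$ with $u_1\ne0$.

## 8. The operators $L_\pm$ and planes through $U$

On each $u^\perp$ put
$$B=A_+^{-1}+A_-^{-1},\qquad L_\pm=A_\pm^{-1}B^{-1},\qquad (a,b)=\langle B^{-1}a,b\rangle .$$
We collect what will be used.

* $B$ is symmetric, positive definite, and $B(-u)=B(u)$. So $(\cdot,\cdot)$ is an inner product, the same at $u$ and $-u$.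
* $L_++L_-=BB^{-1}=I$, and $L_+(-u)=A_-(u)^{-1}B(u)^{-1}=L_-(u)$.
* $L_\pm$ are self-adjoint and positive with respect to $(\cdot,\cdot)$, since $(L_\pm a,b)=\langle B^{-1}A_\pm^{-1}B^{-1}a,b\rangle$ is a symmetric positive definite form.
* For $u\in U$, $L_+(u)$ is not scalar. Indeed $L_+=\lambda I$ means $A_+^{-1}=\lambda B$, that is, $(1-\lambda)A_+^{-1}=\lambda A_-^{-1}$, where $0<\lambda<1$ because $L_+$ and $L_-$ are positive. Then $A_+$ and $A_-$ would be proportional.

In particular, for $u\in U$ there is a nonzero vector in $u^\perp$ that is not an eigenvector of $L_+(u)$, because an operator for which every nonzero vector is an eigenvector is scalar.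

Write $k+1=2n+\delta$ with $\delta\in\{0,1\}$. The next lemma chooses the planes of our great circles.

**Lemma 5.** There is a decomposition $\mathbf R^{k+1}=P_1\oplus\dots\oplus P_n$ (with a further summand $\ell$ if $\delta=1$), where $\dim P_j=2$ and $\dim\ell=1$, and there are unit vectors $u_j\in P_j\cap U$ such that the nonzero vectors of the line $P_j\cap u_j^\perp$ are not eigenvectors of $L_+(u_j)$.

*Proof.* Let $\Omega'$ be the set of pairs $(y,z)\in(\mathbf R^{k+1})^2$ with $y\ne0$, $y/|y|\in U$, and $v\wedge L_+(y/|y|)v\ne0$, where $v$ is the orthogonal projection of $z$ to $y^\perp$. The last condition says that $v\neq0$ is not an eigenvector. All conditions are open, so $\Omega'$ is open. It is nonempty: take $y\in U$ and for $z$ a nonzero vector of $y^\perp$ that is not an eigenvector of $L_+(y)$.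

So $(\Omega')^n$ is open and nonempty in $(\mathbf R^{k+1})^{2n}$. Since $2n\le k+1$, linearly independent $2n$-tuples are dense there, because some $2n\times2n$ minor is a polynomial that does not vanish identically. Hence there is a linearly independent tuple $(y_1,z_1,\dots,y_n,z_n)$ with all $(y_j,z_j)\in\Omega'$. Put $P_j=\operatorname{span}(y_j,z_j)$ and $u_j=y_j/|y_j|$. The line $P_j\cap u_j^\perp$ is spanned by the projection of $z_j$ to $y_j^\perp$, which is not an eigenvector. If $\delta=1$, let $\ell$ be any complementary line. $\square$

The planes $P_j$ need not be orthogonal. Their position is dictated by $L_+$, and we bend $f$ to fit them by a linear map.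

## 9. A Rayleigh quotient with critical circles

**The function $f$.** Choose a linear isomorphism $J:\mathbf R^{k+1}\to\mathbf C^n\times\mathbf R^\delta$, $Jy=(z_1,\dots,z_n,t)$, that takes $P_j$ to the $z_j$-axis and $\ell$ to the $t$-axis. (This coordinate $t$ has nothing to do with the parameter in the example.) Let
$$f(y)=\frac{\sum_jj\,|z_j|^2}{\sum_j|z_j|^2+t^2}\qquad(\text{no }t\text{ if }\delta=0).$$
This is smooth, even and $0$-homogeneous on $\mathbf R^{k+1}\setminus0$. For $k=2$ it is $|z_1|^2/(|z_1|^2+t^2)$; for $k=3$ it is $(|z_1|^2+2|z_2|^2)/(|z_1|^2+|z_2|^2)$.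

We find its critical points on the sphere. By $0$-homogeneity $df_u(u)=0$, so $df_u$ vanishes on $u^\perp$ iff it vanishes on $\mathbf R^{k+1}$: critical points of $f|_{S^k}$ are the critical points of $f$ lying on $S^k$. Now $f(y)=\langle\Delta Jy,Jy\rangle/|Jy|^2$ with $\Delta=\operatorname{diag}(1,1,2,2,\dots,n,n)$, followed by an entry $0$ if $\delta=1$. Its gradient in $y$ is $2|Jy|^{-2}J^{\mathsf T}(\Delta-f(y))Jy$, which vanishes iff $Jy$ is an eigenvector of $\Delta$. The eigenspaces of $\Delta$ are the $z_j$-axes and, if $\delta=1$, the $t$-axis. Hence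
$$\mathrm{Crit}(f|_{S^k})=C_1\sqcup\dots\sqcup C_n\ \bigl(\sqcup\{\pm e\}\text{ if }\delta=1\bigr),\qquad C_j=S^k\cap P_j,\quad\{\pm e\}=S^k\cap\ell . \tag{3}$$

**The fields $\tau_j$.** Let $Z_j$ be the linear operator with $J(Z_jy)=(0,\dots,iz_j,\dots,0)$, and let $\tau_j(u)$ be the orthogonal projection of $Z_ju$ to $u^\perp$. The function $f$ is invariant under the rotations $e^{sZ_j}$ and under scaling, so $df_u(Z_ju)=0$ and $df_u(u)=0$. Since $\tau_j(u)=Z_ju-\langle Z_ju,u\rangle u$,
$$\langle\tau_j,\nabla f\rangle=0\quad\text{on all of }S^k . \tag{4}$$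
Also $\tau_j(-u)=-\tau_j(u)$. For $u\in C_j$ the vector $Z_ju$ lies in $P_j$ and is not a multiple of $u$ (multiplication by $i$ on the $z_j$-axis has no real eigenvector). So $\tau_j(u)$ is a nonzero vector of $P_j\cap u^\perp=T_uC_j$.

We parametrize $C_j$ by
$$c_j(s)=\frac{e^{sZ_j}u_j}{|e^{sZ_j}u_j|} .$$
Differentiating a normalized vector leaves the part of the derivative that is orthogonal to it, so $c_j'(s)=\tau_j(c_j(s))$. In the coordinate $z_j$ the vector $e^{sZ_j}u_j$ rotates by the angle $s$. Hence $c_j$ has period $2\pi$, runs once around $C_j$ in a period, and satisfies $c_j(s+\pi)=-c_j(s)$. Finally, $\tau_j(u_j)$ spans $P_j\cap u_j^\perp$, so by Lemma 5 it is not an eigenvector of $L_+(u_j)$.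

## 10. Making $\Theta_j$ positive along $C_j$

For $\kappa\in C^\infty(S^k)$ put, as the bracket in (2) suggests,
$$\Theta_j(\kappa)=\langle L_+\tau_j,\nabla\kappa\rangle+\langle L_-\tau_j,\nabla\hat\kappa\rangle .$$

**Lemma 6.** There is a smooth function $\kappa_j$, supported in any prescribed neighborhood of $C_j$, with $\Theta_j(\kappa_j)>0$ on $C_j$.

*Proof.* We drop the index $j$. Only the values of $\kappa$ and $d\kappa$ along $C$ matter. The plan is to let $\kappa$ grow with unit speed along $C$, except on a short arc around $u_j=c(0)$ where it must come down again; on that arc a large transverse derivative of $\kappa$ makes up for the descent.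

**Step 1: splitting $L_+\tau$ along $C$.** This separates the two kinds of derivative. At $c(s)$ write
$$L_+\tau=\lambda(s)\tau+\eta(s),\qquad\lambda=\frac{(L_+\tau,\tau)}{(\tau,\tau)},\qquad(\eta,\tau)=0 .$$
Since $L_+$ and $L_-=I-L_+$ are positive, $0<\lambda<1$. Since $L_+(-u)=I-L_+(u)$, $\tau(-u)=-\tau(u)$ and the inner products at $\pm u$ agree, we have
$$\lambda(s+\pi)=1-\lambda(s). \tag{5}$$
Since $\tau(c(0))$ is not an eigenvector of $L_+$, $\eta(0)\ne0$. So there is $\sigma\in(0,\pi/8)$ with $\eta\ne0$ on $I=(-2\sigma,2\sigma)$.

**Step 2: the data along $C$.** Choose a smooth $2\pi$-periodic function $a(s)$ with $a'(s)=1$ for $s\notin(-\sigma,\sigma)$ mod $2\pi$. For instance, on $[-\pi,\pi]$ take $a'=1-2\pi\rho$ with a smooth bump $\rho\ge0$ supported in $(-\sigma,\sigma)$ and of integral $1$; then $\int_{-\pi}^{\pi}a'=0$ and $a$ is periodic. Choose a smooth $2\pi$-periodic $\chi$ with $0\le\chi\le1$, $\chi=1$ on $[-\sigma,\sigma]$, and support (mod $2\pi$) a compact subset of $I$. Let $m=m_0\chi$ with a constant $m_0>\max|a'|$. Define covectors on $T_{c(s)}S^k$ by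
$$\omega_s(v)=a'(s)\frac{(v,\tau)}{(\tau,\tau)}+m(s)\frac{(v,\eta)}{(\eta,\eta)},$$
where the second term is $0$ off $\operatorname{supp}m$. This depends smoothly on $s$, because $\eta\ne0$ on the open set $I\supset\operatorname{supp}m$. From $(\eta,\tau)=0$ we read off
$$\omega_s(\tau)=a'(s),\qquad\omega_s(L_+\tau)=\lambda(s)a'(s)+m(s). \tag{6}$$
For the second formula, $\omega_s(\eta)=m(s)$: on $\operatorname{supp}m$ this is clear, and off it both sides are $0$.

**Step 3: a function with these data.** We want $\kappa$ with $\kappa(c(s))=a(s)$ and $d\kappa_{c(s)}=\omega_s$. For $x\in S^k$ near $C$ write $x=x_P+x_\perp$ with $x_P\in P$ and $x_\perp\in P^\perp$. Then $x_P\ne0$, and $x_P/|x_P|=c(s(x))$ for a smooth $s(x)\in\mathbf R/2\pi\mathbf Z$. Note that $x_\perp\in P^\perp\subset c(s(x))^\perp$, so we may set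
$$\kappa(x)=\zeta(x)\bigl[a(s(x))+\omega_{s(x)}(x_\perp)\bigr],$$
where $\zeta$ is a smooth cut-off that equals $1$ near $C$ and is supported in the prescribed neighborhood and where $x_P\ne0$. On $C$ we have $x_\perp=0$, so $\kappa(c(s))=a(s)$, and differentiating along $c$ gives $d\kappa(\tau)=a'(s)=\omega_s(\tau)$. For $w\in P^\perp$, moving from $c(s)$ in the direction $w$ leaves $s(x)$ unchanged to first order and changes $x_\perp$ by $w$, so $d\kappa(w)=\omega_s(w)$. As $\tau$ and $P^\perp$ together span $T_{c(s)}S^k$, $d\kappa_{c(s)}=\omega_s$.

**Step 4: computing $\Theta$.** Put $\psi(s)=d\kappa(L_+\tau)(c(s))=\lambda(s)a'(s)+m(s)$, by (6). With $u=c(s)$,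
$$\langle L_-(u)\tau(u),\nabla\hat\kappa(u)\rangle=\langle L_+(-u)(-\tau(-u)),-(\nabla\kappa)(-u)\rangle=\langle L_+(-u)\tau(-u),\nabla\kappa(-u)\rangle=\psi(s+\pi),$$
since $-u=c(s+\pi)$. Hence
$$\Theta(\kappa)(c(s))=\psi(s)+\psi(s+\pi).$$

**Step 5: positivity.** The last expression is $\pi$-periodic, so we take $s\in[-\pi/2,\pi/2]$. Then $s+\pi\in[\pi/2,3\pi/2]$ stays, mod $2\pi$, away from $(-2\sigma,2\sigma)\subset(-\pi/4,\pi/4)$. So $a'(s+\pi)=1$ and $m(s+\pi)=0$.

* If $\sigma\le|s|\le\pi/2$, then $a'(s)=1$ and $m(s)\ge0$, so by (5) $\Theta\ge\lambda(s)+\lambda(s+\pi)=1$.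
* If $|s|\le\sigma$, then $m(s)=m_0$, and by (5) $\Theta=\lambda(s)a'(s)+m_0+(1-\lambda(s))\ge m_0-\max|a'|>0$.

So $\Theta(\kappa)>0$ on $C$. $\square$

## 11. Assembling the perturbation and counting zeros

**Step 1: the functions $g_\varepsilon$.** We combine the $\kappa_j$ without interference. Choose disjoint open neighborhoods $O_j$ of the circles $C_j$; if $\delta=1$, choose them so that their closures do not contain $\pm e$. Take $\kappa_j$ from Lemma 6 supported in $O_j$, and let
$$\kappa=\sum_j\kappa_j,\qquad g_\varepsilon=f+\varepsilon\kappa,\quad\varepsilon>0 .$$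
Since $f=\hat f$,
$$W_{g_\varepsilon}=B\nabla f+\varepsilon\bigl(A_+^{-1}\nabla\kappa+A_-^{-1}\nabla\hat\kappa\bigr).$$

**Step 2: no zeros near the circles, for any $\varepsilon>0$.** By symmetry of $B$ and $A_\pm$ we have $\langle B^{-1}\tau_j,A_\pm^{-1}v\rangle=\langle L_\pm\tau_j,v\rangle$, so with (4)
$$\langle B^{-1}\tau_j,W_{g_\varepsilon}\rangle=\langle\tau_j,\nabla f\rangle+\varepsilon\,\Theta_j(\kappa)=\varepsilon\,\Theta_j(\kappa)\quad\text{on all of }S^k. \tag{7}$$
Near $C_j$ we have $\kappa=\kappa_j$, and since $C_j=-C_j$ also $\hat\kappa=\hat\kappa_j$. So $\Theta_j(\kappa)=\Theta_j(\kappa_j)>0$ on $C_j$. Let $V_j\supset C_j$ be the open set where $\Theta_j(\kappa)>0$. By (7), $W_{g_\varepsilon}\ne0$ on $V_j$ for every $\varepsilon>0$, and $V_j$ does not depend on $\varepsilon$.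

**Step 3: exactly one pair of zeros near $\pm e$, if $\delta=1$.** The support of $\kappa$ does not contain $\pm e$. So there is an antipodally symmetric open neighborhood $D$ of $\{\pm e\}$ on which $\kappa=\hat\kappa=0$ and which contains no critical point of $f$ other than $\pm e$. On $D$ we have $W_{g_\varepsilon}=B\nabla f$, which vanishes exactly at $\pm e$. If $\delta=0$, let $D=\emptyset$.

**Step 4: no zeros elsewhere, for small $\varepsilon$.** On the compact set $S^k\setminus(D\cup\bigcup_jV_j)$ the field $B\nabla f$ has no zeros, by (3), so its length is bounded below by a positive constant there. The other term of $W_{g_\varepsilon}$ is $\varepsilon$ times a bounded field. So $W_{g_\varepsilon}\ne0$ on this set for all sufficiently small $\varepsilon>0$.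

**Step 5: counting.** Fix such an $\varepsilon$ and let $\varphi=g_\varepsilon\circ X^{-1}$.

*$k$ odd ($\delta=0$).* $W_{g_\varepsilon}$ has no zeros, so $p(\varphi)=0$ by (1), and the section is a skew brane. Together with Section 5, which covers $k=1$, this proves part 1 of Theorem 1 and the conjecture for all $n\ge1$.

*$k$ even ($\delta=1$).* $W_{g_\varepsilon}$ vanishes exactly at $\pm e$, so $p(\varphi)=1$ by (1). Conversely, for $k$ even and any $g$, the tangent field $W_g$ on $S^k$ has a zero by the hairy ball theorem, so $p\ge1$ always. This proves part 2.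

With Section 4, all three parts are proved. They show that a section which is a skew brane exists iff $k$ is odd and $M$ is not centrally symmetric.

## 12. Polynomial sections of small height

It remains to prove the last sentence of Theorem 1. Let $k\ge1$ and let $\varphi$ give a skew brane. By the proof of Proposition 2, with $\nabla^M$ the gradient on $M$,
$$W_g(u)=\nabla^M\varphi(X(u))-\nabla^M\varphi(X(-u)).$$
By (1) this field has no zeros on the compact sphere, so $|W_g|\ge\mu$ for some $\mu>0$.

**Step 1: a polynomial.** Extend $\varphi$ to a smooth function $\tilde\varphi$ on $\mathbf R^{k+1}$. By the Weierstrass theorem in its $C^1$ form there is a polynomial $Q$ with $|dQ-d\tilde\varphi|<\mu/2$ on a ball containing $M$. Gradients on $M$ are orthogonal projections of gradients in $\mathbf R^{k+1}$ to the tangent spaces, so replacing $\varphi$ by $Q|_M$ changes each of the two terms of $W_g$ by less than $\mu/2$, and the new field still has no zeros. So $Q|_M$ gives a skew brane.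

**Step 2: small height.** Since $W_{\epsilon g}=\epsilon W_g$, the polynomial $\epsilon Q$ also gives a skew brane for every constant $\epsilon>0$, and for given $r$ its $C^r$ norm on $M$ is as small as we like when $\epsilon$ is small. This completes the proof of Theorem 1. $\blacksquare$
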